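\title{Infinite definable subgroups of $\mathbb{G}_a$ in existentially closed difference fields are not stable}

\begin{abstract}
Let $(\Omega,\sigma)$ be a sufficiently saturated existentially closed difference field of characteristic $p>0$. We show that every infinite definable subgroup of the additive group of $\Omega$ has the independence property, and hence is not stable. The main tool is a definable, biadditive, nondegenerate pairing with values in $\mathbb{F}_p$ between the solution group of a linear equation in $\sigma$ and the Frobenius and the solution group of the adjoint equation; it generalizes the trace form of a finite field. As a complement, infinite definable subgroups of unipotent algebraic groups have the independence property in every characteristic.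
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{difference field} is a field with a distinguished automorphism $\sigma$, viewed as a structure in the language $\{+,-,\cdot,0,1,\sigma\}$. It is \emph{existentially closed} if every finite system of equations and inequations in the unknowns and their images under powers of $\sigma$, with coefficients in the field, has a solution in the field as soon as it has one in some larger difference field. The existentially closed difference fields are algebraically closed, and they are the models of the theory ACFA. Throughout, $(\Omega,\sigma)$ is a sufficiently saturated model of ACFA ($\aleph_1$-saturation is all we use), \emph{definable} means definable in $(\Omega,\sigma)$ with parameters, $\mathbb{G}_a$ is the additive group, and $k=\operatorname{Fix}(\sigma)$ is the fixed field of $\sigma$.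

Let $D$ be a definable set. The \emph{induced structure} on $D$ has as relations all definable subsets of the powers $D^n$. The set $D$ is \emph{stably embedded} if there is a countable set $A$ over which $D$ is defined such that every definable subset of a power of $D$ is definable with parameters from $A\cup D$: parameters from outside $D$ define nothing new on $D$. A structure is \emph{stable} if no formula $\psi(x;y)$ has the order property, that is, if there is no $\psi$ such that for every $N$ some tuples $a_1,\dots,a_N,b_1,\dots,b_N$ satisfy $\psi(a_i;b_j)\iff i\le j$. Finally, $D$ is called \emph{stable} if it is stably embedded and its induced structure is stable. Finite sets are stable. The following question comes from Chatzidakis and Hrushovski~\cite{CH11}.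

\medskip
\noindent\textbf{Question.} \emph{If $\operatorname{char}(\Omega)=p>0$, is there an infinite definable subgroup of $\mathbb{G}_a(\Omega)$ which is stable?}
\medskip

In characteristic $0$ the answer is no, for a simple reason: every infinite definable subgroup of $\mathbb{G}_a(\Omega)$ contains a line $kz$ with $z\neq 0$, and so inherits the instability of the field $k$ (Section~\ref{sec:unipotent}). In characteristic $p$ the Frobenius $\varphi(x)=x^p$ is additive, and there are many more subgroups. Consider
\begin{equation}\label{eq:Z}
Z=\{x\in\Omega:\ \sigma(x)=x^p-x\},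
\end{equation}
an infinite group (Lemma~\ref{lem:poly}). It contains no line $Fz$ with $z\ne0$ over any infinite subfield $F$ of $\Omega$. Indeed, $Fz\subseteq Z$ means $\sigma(z)\sigma(a)-z^pa^p+za=0$ for all $a\in F^\times$. The characters $a\mapsto a^p$ and $a\mapsto a$ of $F^\times$ are distinct, so one of them differs from both other characters in this relation, and by Dedekind's independence of characters its coefficient, $-z^p$ or $z$, vanishes. Thus no field acts on any part of $Z$ by scalar multiplication, and $Z$ looks like a good candidate for a stable group. It is not one, and there is no other.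

We prove a property stronger than instability. A definable set $D$ \emph{has IP} (the independence property) if there is a formula $\theta(x;y)$ with parameters, $x$ ranging over a power $D^r$ and $y$ over tuples from $\Omega$, such that for every $N$ there are $c_1,\dots,c_N$ with the following property: for each $S\subseteq\{1,\dots,N\}$ some $x\in D^r$ satisfies $\theta(x;c_i)\iff i\in S$.

\begin{theorem}\label{thm:main}
Let $\operatorname{char}(\Omega)=p>0$ and let $B\le\mathbb{G}_a(\Omega)$ be an infinite definable subgroup. Then $B$ has IP. In particular $B$ is not stable.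
\end{theorem}

\begin{theorem}\label{thm:unipotent}
Let $\operatorname{char}(\Omega)$ be arbitrary, $U$ a unipotent algebraic group over $\Omega$, and $B\le U(\Omega)$ an infinite definable subgroup. Then $B$ has IP, hence is not stable. Consequently, let $G$ be a connected commutative algebraic group over $\Omega$ and $L_u$ the unipotent part of its maximal connected linear subgroup (so $G/L_u$ is semiabelian). If $B\le G(\Omega)$ is definable and stable, then $B\cap L_u$ is finite, so $B$ maps with finite kernel onto a definable subgroup of $G/L_u$.
\end{theorem}

What replaces the field in characteristic $p$ is a pairing. To a nonzero linear operator $P$ in $\sigma$ and $\varphi$ we attach an adjoint $P^*$ and a definable biadditive map from the product of their solution groups to $\mathbb{F}_p$ (Section~\ref{sec:pairing}; Section~\ref{sec:model} treats $k$ and $Z$ by hand). The pairing is nondegenerate (Section~\ref{sec:nondeg}), by a criterion for the solvability in $\Omega$ of linear systems in $\sigma$ and $\varphi$ (Section~\ref{sec:extension}). Since every infinite definable subgroup meets some solution group in an infinite set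 (Section~\ref{sec:reduction}), linear algebra over $\mathbb{F}_p$ then gives IP.

\section{Model-theoretic tools}\label{sec:tools}

In this section the characteristic is arbitrary. ``Countable'' includes finite. By $\aleph_1$-saturation, a countable set of formulas with parameters, in countably many variables, is satisfiable in $\Omega$ if each of its finite subsets is. Two consequences will be used: an infinite definable set is uncountable, and a definable set covered by countably many definable sets is covered by finitely many of them. We write $\operatorname{acl}$ for model-theoretic algebraic closure and quote two facts from~\cite[Section~1]{CH99}.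
\begin{itemize}
\item[(F1)] $\operatorname{acl}(A)$ is the field-theoretic algebraic closure of the field generated by all $\sigma^i(a)$, $a\in A$, $i\in\mathbb{Z}$.
\item[(F2)] ACFA eliminates imaginaries: if $\sim$ is an $A$-definable equivalence relation on an $A$-definable set $D$, there is an $A$-definable map $g\colon D\to\Omega^m$ with $g(z)=g(z')\iff z\sim z'$.
\end{itemize}
A \emph{base} is a countable algebraically closed subfield $E$ of $\Omega$ with $\sigma(E)=E$. By (F1), the bases are the countable sets with $E=\operatorname{acl}(E)$, and $\operatorname{acl}(A)$ is a base for countable $A$. All elements of $\Omega$ that we construct come from the next lemma.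

\begin{lemma}\label{lem:embed}
Let $E$ be a base and $(L,\sigma)$ a countable difference field extending $(E,\sigma)$. Then $L$ embeds in $\Omega$ over $E$ as a difference field.
\end{lemma}

\begin{proof}
As $E$ is algebraically closed, $L\otimes_E\Omega$ is a domain. Its fraction field, with the automorphism induced by $\sigma\otimes\sigma$, is a difference field extending $\Omega$ and containing a copy of $L$ over $E$. Enumerate $L$. Each finite set of difference equations and inequations over $E$ satisfied by this enumeration has a solution in the extension, hence in $\Omega$ by existential closedness. By saturation all of them have a common solution in $\Omega$, which is the required embedding.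
\end{proof}

\begin{lemma}\label{lem:poly}
Let $E$ be a base and $h\in E[X]$ nonconstant. There is $a\in\Omega$ transcendental over $E$ with $\sigma(a)=h(a)$. In particular $k$ is infinite, and so is the group $Z$ of~\eqref{eq:Z} in characteristic $p$.
\end{lemma}

\begin{proof}
The rule $e\mapsto\sigma(e)$, $X\mapsto h$ is an isomorphism $E(X)\to E(h)$. An algebraic closure $L$ of $E(X)$ is also an algebraic closure of $E(h)$, so this isomorphism extends to an automorphism of $L$; apply Lemma~\ref{lem:embed}. For $h=X$ and $h=X^p-X$ this shows that $k$ and $Z$ are contained in no base, whereas a finite set lies in its algebraic closure.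
\end{proof}

In the definition of IP the parameters $c_i$ may lie outside $D$, so they are not available in the induced structure. Stable embeddedness brings them back inside.

\begin{lemma}\label{lem:IPunstable}
An infinite definable set $D$ with IP is not stable.
\end{lemma}

\begin{proof}
Suppose that $D$ is stably embedded, and let $\theta(x;y)$ witness IP, with $x\in D^r$. The condition in the definition of stable embeddedness persists when $A$ is enlarged, so we may assume that the countable set $A$ contains the parameters of $\theta$. For a formula $\psi(x;w)$ over $A$ let $C_\psi$ be the definable set of all $c$ such that $\theta(D^r;c)=\psi(D^r;\beta)$ for some tuple $\beta$ from $D$. The countably many sets $C_\psi$ cover all $c$, so finitely many, $C_{\psi_1},\dots,C_{\psi_q}$, do. Adding dummy variables, we may assume that the $\psi_l$ have the same tuple $w$. Fix $u\neq v$ in $D$ and put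
\[
\psi(x;w,w_1,\dots,w_q)=\bigvee_{l=1}^q\bigl(w_l=u\wedge\psi_l(x;w)\bigr).
\]
Setting one $w_l$ equal to $u$ and the others equal to $v$, we see that every set $\theta(D^r;c)$ is an instance of $\psi$ with parameters from $D$. The restriction of $\psi$ to powers of $D$ is a relation of the induced structure. Given $N$, take $c_1,\dots,c_N$ as in the definition of IP, tuples $b_j$ from $D$ with $\psi(D^r;b_j)=\theta(D^r;c_j)$, and $a_i\in D^r$ for the set $S=\{j: j\ge i\}$. Then $\psi(a_i;b_j)\iff i\le j$, so the induced structure is unstable.
\end{proof}

\begin{lemma}\label{lem:transfer}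
Let $D_0\subseteq D$ and $D'$ be definable and $f\colon D_0\to D'$ a definable surjection. If $D'$ has IP, so does $D$.
\end{lemma}

\begin{proof}
If $\theta(x';y)$ witnesses IP for $D'$ with $x'\in D'^{\,r}$, take the formula ``$x\in D_0^r$ and $\theta(f(x);y)$'', with $f$ applied in each coordinate, and lift each witness $x'$ to $D_0^r$.
\end{proof}

\section{Pairings, the fixed field, and a first twisted example}\label{sec:model}

In Sections~\ref{sec:model}--\ref{sec:nondeg}, $\operatorname{char}(\Omega)=p>0$ and $\varphi(x)=x^p$. We first explain why a pairing is worth having.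

\begin{lemma}\label{lem:pairingIP}
Let $A,C\le\mathbb{G}_a(\Omega)$ be definable subgroups and $\langle\ ,\ \rangle\colon A\times C\to\mathbb{F}_p$ a definable biadditive map such that for every $0\ne x\in A$ there is $c\in C$ with $\langle x,c\rangle\neq0$. Then every infinite definable subgroup $B_1$ of $A$ has IP.
\end{lemma}

\begin{proof}
For $c\in C$ let $\lambda_c=\langle\,\cdot\,,c\rangle|_{B_1}$. By biadditivity $\mathcal{V}=\{\lambda_c:c\in C\}$ is an $\mathbb{F}_p$-subspace of $\operatorname{Hom}(B_1,\mathbb{F}_p)$. The intersection of the kernels of the elements of $\mathcal{V}$ is $0$ by hypothesis. If $\mathcal{V}$ were finite this intersection would have finite index in $B_1$, because $\mathbb{F}_p$ is finite, and $B_1$ would be finite. So $\mathcal{V}$ is infinite, hence infinite-dimensional. Given $N$, choose $c_1,\dots,c_N$ with $\lambda_{c_1},\dots,\lambda_{c_N}$ linearly independent. The map $(\lambda_{c_1},\dots,\lambda_{c_N})\colon B_1\to\mathbb{F}_p^N$ is surjective, since otherwise its image would lie in a hyperplane, whose equation is a linear relation between the $\lambda_{c_i}$. Hence for each $S\subseteq\{1,\dots,N\}$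 there is $x\in B_1$ with $\langle x,c_i\rangle=0\iff i\in S$, and the formula ``$x\in B_1\wedge c\in C\wedge\langle x,c\rangle=0$'' witnesses IP.
\end{proof}

The lemma asks nothing of $B_1$ beyond being infinite and definable, so we never have to describe the definable subgroups of $A$.

\subsection*{The fixed field}
The model for our pairings is the trace form $(x,c)\mapsto\operatorname{Tr}(xc)$ from $\mathbb{F}_q\times\mathbb{F}_q$ to $\mathbb{F}_p$, where $q=p^n$. As a sum of $n$ conjugates the trace depends on $n$, but it has an expression that does not: if $u\in\mathbb{F}_q$ and $y^p-y=u$, then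
\[
\operatorname{Tr}(u)=\sum_{i<n}(y^p-y)^{p^i}=y^q-y .
\]
Here $y\mapsto y^q$ is an automorphism of $\overline{\mathbb{F}}_p$ with fixed field $\mathbb{F}_q$, so the right side has a meaning in $(\Omega,\sigma)$. For $x,c\in k$ choose $y\in\Omega$ with $y^p-y=xc$ and put $\langle x,c\rangle=\sigma(y)-y$. The element $d=\sigma(y)-y$ satisfies $d^p-d=\sigma(xc)-xc=0$, so it lies in $\mathbb{F}_p$. It does not depend on $y$, which is unique up to $\mathbb{F}_p\subseteq k$, and it is biadditive and symmetric in $(x,c)$.

Nondegeneracy is where existential closedness enters. Let $0\ne c\in k$. Lemma~\ref{lem:poly} with $h=X+1$ gives $y$ with $\sigma(y)=y+1$. Put $x=(y^p-y)/c$. Then $\sigma(y)^p-\sigma(y)=y^p-y$, so $x\in k$, and $\langle x,c\rangle=1$. By symmetry and Lemma~\ref{lem:pairingIP}, every infinite definable subgroup of $k$ has IP.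

\subsection*{The group $Z$}
Now let $x\in Z$, so that $\sigma(x)-x^p+x=0$. There is no multiplication on $Z$, and it is not clear what $x$ should be paired with. Multiply the equation by an unknown $c\in\Omega$ and move $c$ inside $\sigma$ and $\varphi$. With $c'=\sigma^{-1}(c)$ we have $c\,\sigma(x)=\sigma(c'x)$ and $cx^p=(c^{1/p}x)^p$, so
\[
0=c\bigl(\sigma(x)-x^p+x\bigr)=(\sigma(U)-U)-(V^p-V)+(c'-c^{1/p}+c)\,x,\qquad U=c'x,\quad V=c^{1/p}x.
\]
If $c$ solves the \emph{adjoint equation} $\sigma^{-1}(c)-c^{1/p}+c=0$, then $\sigma(U)-U=V^p-V$. For the fixed field we had $U=xc$ and $V=0$. Again choose $y$ with $y^p-y=U$; now $d=\sigma(y)-y-V$ satisfies $d^p-d=(\sigma(U)-U)-(V^p-V)=0$, and we put $\langle x,c\rangle=d\in\mathbb{F}_p$.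

Let $c\neq0$ solve the adjoint equation; we find $x\in Z$ with $\langle x,c\rangle=1$. We want $y^p-y=c'x$ and $\sigma(y)=y+c^{1/p}x+1$. The first equation determines $x=(y^p-y)/c'$, and the second becomes $\sigma(y)=h(y)$ for a polynomial $h$ of degree $p$ over $\operatorname{acl}(c)$, which Lemma~\ref{lem:poly} solves. It remains to see that $x\in Z$:
\[
c\,\sigma(x)=\sigma(c'x)=\sigma(y)^p-\sigma(y)=c'x+cx^p-c^{1/p}x=c(x^p-x),
\]
the last step by the adjoint equation.

Two things are missing for the general case. First, this is nondegeneracy on the wrong side: Lemma~\ref{lem:pairingIP} needs a $c$ for each given $x$, and the pairing is no longer symmetric. An antisymmetry between an equation and its adjoint (Lemma~\ref{lem:antisym}) repairs this. Second, for a general equation $x$ cannot be eliminated in favor of $y$, and a systematic existence theorem is needed (Proposition~\ref{prop:extension}).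

\section{Linear operators, adjoints and the pairing}\label{sec:pairing}

\subsection*{The ring of operators}
Let $R=\Omega[\sigma^{\pm1},\varphi^{\pm1}]$ be the ring of formal finite sums $\sum a_{ij}\sigma^i\varphi^j$ with $a_{ij}\in\Omega$, $i,j\in\mathbb{Z}$, multiplied by the rules $\sigma\varphi=\varphi\sigma$, $\sigma a=\sigma(a)\sigma$, $\varphi a=a^p\varphi$. Write $g_{ij}=\sigma^i\varphi^j$. Since $ag\cdot bh=a\,g(b)\,gh$ for monomials $g,h$, the lexicographically leading term of a product is the product of the leading terms, so $R$ is a domain. The ring $R$ acts on the additive group $\Omega$, with elements of $\Omega$ acting by multiplication. We write $P(x)$ for the value of $P\in R$ at $x\in\Omega$, and keep juxtaposition for the product in $R$; thus $(PQ)(x)=P(Q(x))$.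

For $P=\sum a_{ij}g_{ij}$ put $P^*=\sum g_{ij}^{-1}a_{ij}$. This is an anti-automorphism of $R$: it is additive, and
\[
(ag\cdot bh)^*=h^{-1}g^{-1}g(b)\,a=h^{-1}b\,g^{-1}a=(bh)^*(ag)^*.
\]
It fixes $\Omega$ and inverts $\sigma$ and $\varphi$, so $P^{**}=P$, and $P^*\neq0$ if $P\ne0$. Put $Z_P=\{x\in\Omega:P(x)=0\}$, a definable subgroup. For $P=\sigma-\varphi+1$ we have $Z_P=Z$, and $P^*(c)=0$ is the adjoint equation of Section~\ref{sec:model}.

For $n\in\mathbb{Z}$ and $\tau\in\{\sigma,\varphi\}$ let $[n]_\tau$ be the Laurent polynomial in $\tau$ with integer coefficients such that $(\tau-1)[n]_\tau=\tau^n-1$; thus $[n]_\tau=1+\tau+\dots+\tau^{n-1}$ for $n>0$, $[0]_\tau=0$, and $[n]_\tau=-(\tau^{-1}+\dots+\tau^{n})$ for $n<0$. From $(\tau-1)[-n]_\tau\tau^n=1-\tau^n$ we get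
\begin{equation}\label{eq:neg}
[-n]_\tau\,\tau^n=-[n]_\tau .
\end{equation}
The next lemma is the general form of ``moving $c$ inside''; it is a summation by parts, in which $(\sigma-1)R+(\varphi-1)R$ plays the role of the total derivatives.

\begin{lemma}\label{lem:parts}
Let $P=\sum a_{ij}g_{ij}\in R$ and $c\in\Omega$. Put
\[
b_{ij}=g_{ij}^{-1}(a_{ij}c)\in\Omega,\qquad r_c=\sum[i]_\sigma\,\varphi^j\,b_{ij}\in R,\qquad s_c=-\sum[j]_\varphi\,b_{ij}\in R .
\]
\begin{itemize}
\item[(a)] In $R$ we have $cP=(\sigma-1)r_c-(\varphi-1)s_c+P^*(c)$.
\item[(b)] The only element of $\Omega$ lying in $(\sigma-1)R+(\varphi-1)R$ is $0$.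
\end{itemize}
\end{lemma}

\begin{proof}
(a) In $R$ we have $c\,a_{ij}g_{ij}=g_{ij}b_{ij}$, and $\sum b_{ij}=P^*(c)$ by the definition of $P^*$. So $cP-P^*(c)=\sum(g_{ij}-1)b_{ij}$, and
\[
g_{ij}-1=(\sigma^i-1)\varphi^j+(\varphi^j-1)=(\sigma-1)[i]_\sigma\varphi^j+(\varphi-1)[j]_\varphi .
\]
(b) Let $a=(\sigma-1)u+(\varphi-1)v$ with $a\in\Omega$. Applying $*$ gives $a=u^*(\sigma^{-1}-1)+v^*(\varphi^{-1}-1)$ in $R$. Evaluate at $1\in\Omega$, which $\sigma^{-1}-1$ and $\varphi^{-1}-1$ send to $0$: we get $a=0$.
\end{proof}

\subsection*{The invariant $\delta$}
Let $H=\{(U,V)\in\Omega^2:(\sigma-1)(U)=(\varphi-1)(V)\}$. It contains the \emph{trivial pairs} $\bigl((\varphi-1)(\xi),(\sigma-1)(\xi)\bigr)$, $\xi\in\Omega$, because $\sigma$ and $\varphi$ commute. The recipe of Section~\ref{sec:model} measures how far a pair is from being trivial. For $(U,V)\in H$ choose $y\in\Omega$ with $y^p-y=U$ and put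
\[
\delta(U,V)=\sigma(y)-y-V .
\]
Then $(\varphi-1)(\delta(U,V))=(\sigma-1)(U)-(\varphi-1)(V)=0$, so $\delta(U,V)\in\mathbb{F}_p$. The element $y$ is unique up to $\mathbb{F}_p$, which $\sigma$ fixes, so $\delta$ is well defined. It is definable, it is additive since $y+y'$ serves for a sum of two pairs, and it vanishes on trivial pairs (take $y=\xi$).

\subsection*{The pairing}
Let $0\neq P\in R$, $x\in Z_P$ and $c\in Z_{P^*}$. Evaluating Lemma~\ref{lem:parts}(a) at $x$ gives $0=(\sigma-1)(r_c(x))-(\varphi-1)(s_c(x))$, so $(r_c(x),s_c(x))\in H$. Define
\[
\langle x,c\rangle_P=\delta\bigl(r_c(x),s_c(x)\bigr)\in\mathbb{F}_p .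
\]
With $w_{ij}=b_{ij}x=g_{ij}^{-1}(a_{ij}c)\,x$ we have
\begin{equation}\label{eq:UV}
r_c(x)=\sum[i]_\sigma\varphi^j(w_{ij}),\qquad s_c(x)=-\sum[j]_\varphi(w_{ij}).
\end{equation}
Each $w_{ij}$ is a biadditive definable function of $(x,c)$, so the pairing is biadditive and definable. For $P=\sigma-1$ we have $Z_P=Z_{P^*}=k$, $r_c=c$ and $s_c=0$; for $P=\sigma-\varphi+1$ we have $r_c=\sigma^{-1}(c)$ and $s_c=c^{1/p}$. These are the two pairings of Section~\ref{sec:model}.

Since $P^{**}=P$, the construction applied to $P^*$ pairs the same two groups in the other order.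

\begin{lemma}[Antisymmetry]\label{lem:antisym}
$\langle c,x\rangle_{P^*}=-\langle x,c\rangle_P$ for $x\in Z_P$ and $c\in Z_{P^*}$.
\end{lemma}

\begin{proof}
Let $(U,V)$ be the pair~\eqref{eq:UV} and $(U',V')$ the pair that defines $\langle c,x\rangle_{P^*}$. It suffices to show that $(U+U',V+V')$ is trivial. We have $P^*=\sum g_{ij}^{-1}(a_{ij})\,g_{ij}^{-1}$, so the monomial $g_{ij}^{-1}$, with exponents $(-i,-j)$, has coefficient $g_{ij}^{-1}(a_{ij})$. With the roles of $x$ and $c$ exchanged, the element that corresponds to $w_{ij}$ is
\[
g_{ij}\bigl(g_{ij}^{-1}(a_{ij})\,x\bigr)\,c=a_{ij}c\;g_{ij}(x)=g_{ij}(w_{ij}).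
\]
By~\eqref{eq:UV} for $P^*$ and by~\eqref{eq:neg},
\begin{align*}
U'&=\sum[-i]_\sigma\varphi^{-j}\sigma^i\varphi^j(w_{ij})=-\sum[i]_\sigma(w_{ij}),\\
V'&=-\sum[-j]_\varphi\sigma^i\varphi^j(w_{ij})=\sum[j]_\varphi\sigma^i(w_{ij}).
\end{align*}
Put $\xi=\sum[i]_\sigma[j]_\varphi(w_{ij})$. Then
$U+U'=\sum[i]_\sigma(\varphi^j-1)(w_{ij})=(\varphi-1)(\xi)$ and $V+V'=\sum[j]_\varphi(\sigma^i-1)(w_{ij})=(\sigma-1)(\xi)$.
\end{proof}

\section{Solving linear systems in $\sigma$ and $\varphi$}\label{sec:extension}

To find $x\in Z_P$ with $\langle x,c\rangle_P=1$ is to solve the system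
\begin{equation}\label{eq:system}
P(x)=0,\qquad(\varphi-1)(y)=r_c(x),\qquad(\sigma-1)(y)=s_c(x)+1 ,
\end{equation}
which is linear over $R$ and inhomogeneous. Fix a base $E$ containing the coefficients, and put $R_E=E[\sigma^{\pm1},\varphi^{\pm1}]$ and $\Lambda=E[\varphi^{\pm1}]$, subrings of $R$. A left $R_E$-module is the same as an $E$-vector space $M$ with two commuting additive bijections $\sigma,\varphi$ such that $\sigma(em)=\sigma(e)\sigma(m)$ and $\varphi(em)=e^p\varphi(m)$; examples are $E$ and $\Omega$. A system like~\eqref{eq:system} is encoded by an $R_E$-module $M$ containing $E$: the unknowns are generators, the constants live in $E$, and solutions are the $R_E$-linear maps $M\to\Omega$ that are the identity on $E$. There is one evident obstruction. If $m\in M$ satisfies $(\varphi-1)m=0$ and $(\sigma-1)m=1$, its image would be an element of $\mathbb{F}_p$ moved by $\sigma$. This is the only obstruction.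

\begin{proposition}\label{prop:extension}
Let $E$ be a base and $M$ a countable left $R_E$-module containing $E$ as a submodule. Assume that no $m\in M$ satisfies both $(\varphi-1)m=0$ and $(\sigma-1)m=1$. Then there is an $R_E$-linear map $M\to\Omega$ which is the identity on $E$.
\end{proposition}

The natural approach is to build from $M$ a difference ring in which $\varphi$ becomes the $p$-th power map, and to apply Lemma~\ref{lem:embed}. This needs the ring to be a domain, which can fail when some $m$ is killed by a nonzero element of $\Lambda$: the relation $\varphi m=m$ becomes $X^p=X$. The image of such an $m$ is a root of a nonzero polynomial over $E$, so it must lie in $E$. We therefore treat these elements first, by constructing a retraction onto $E$; this is where the hypothesis is used. We need two lemmas.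

\begin{lemma}[Lang]\label{lem:lang}
Let $E$ be an algebraically closed field of characteristic $p$, $W$ a finite-dimensional $E$-space and $\varphi\colon W\to W$ an additive bijection with $\varphi(ew)=e^p\varphi(w)$. Let $W_1=\{w:\varphi w=w\}$. Then the natural map $E\otimes_{\mathbb{F}_p}W_1\to W$ is bijective.
\end{lemma}

\begin{proof}
We find an $E$-basis of fixed vectors by induction on $\dim W$. Let $0\neq w\in W$ and let $n\ge1$ be minimal such that $\varphi^nw=\sum_{i<n}a_i\varphi^iw$ with $a_i\in E$. Then $w,\dots,\varphi^{n-1}w$ are linearly independent, and $a_0\ne0$: otherwise $\varphi^{n-1}w=\sum_{0<i<n}a_i^{1/p}\varphi^{i-1}w$, against minimality (or against $w\neq0$ if $n=1$). The vector $v=\sum_{i<n}x_i\varphi^iw$ is fixed if and only if $x_0=a_0x_{n-1}^p$ and $x_i=x_{i-1}^p+a_ix_{n-1}^p$ for $0<i<n$. These equations express all $x_i$ in terms of $t=x_{n-1}$, subject to the single condition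
\[
t=a_{n-1}t^p+a_{n-2}^pt^{p^2}+\dots+a_0^{p^{n-1}}t^{p^n}.
\]
This equation is separable of degree $p^n>1$, so it has a root $t\ne0$, which gives a fixed vector $v\ne0$. As $\varphi(Ev)=Ev$, the map $\varphi$ induces a bijection of $W/Ev$, which has a basis of fixed vectors by induction. If $w'$ lifts one of them, $\varphi w'=w'+av$, then $w'+bv$ is fixed when $b^p-b+a=0$, and such $b\in E$ exists. Finally, if $(e_i)$ is a basis of fixed vectors, $\sum x_ie_i$ is fixed exactly when all $x_i\in\mathbb{F}_p$, so $W_1=\bigoplus\mathbb{F}_pe_i$.
\end{proof}

\begin{lemma}\label{lem:Lambda}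
\begin{itemize}
\item[(a)] For $0\ne\alpha\in\Lambda$ the $E$-space $\Lambda/\Lambda\alpha$ is finite-dimensional.
\item[(b)] A finitely generated left $\Lambda$-module $N$ that is torsion-free (that is, $\alpha n=0$ implies $\alpha=0$ or $n=0$) is free.
\end{itemize}
\end{lemma}

\begin{proof}
Let $j_0\le j_1$ be the extreme exponents of $\alpha$, and call $j_1-j_0$ its width. Given $\beta\in\Lambda$, we can cancel its terms of exponent $\geq j_1$ from the top, and those of exponent $<j_0$ from the bottom, by subtracting elements $e\varphi^n\alpha$, or alternatively elements $\alpha e\varphi^n$ (here $E$ perfect is used). So $\beta=q\alpha+\rho=\alpha q'+\rho'$ where $\rho,\rho'$ have exponents in $[j_0,j_1-1]$. The left division gives (a), and shows that left ideals are principal, so submodules of $\Lambda^n$ are finitely generated. For (b) write $N=\Lambda^n/K$ with $K$ generated by the rows of a finite matrix. Swapping rows or columns, adding a left multiple of a row to another, or adding a right multiple of a column to another does not change the isomorphism type of the quotient. If $K\neq0$, choose among all matrices so obtained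 one with a nonzero entry of least possible width, in position $(1,1)$. By minimality, division by this entry leaves remainder $0$, so its column and then its row can be cleared. Iterating, $N$ is a direct sum of a free module and of modules $\Lambda/\Lambda\alpha_i$ with $\alpha_i\neq0$, and the latter vanish when $N$ is torsion-free.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:extension}]
\emph{Step 1: reduction to $M/E$ torsion-free over $\Lambda$.} Let $T=\{m\in M:\dim_E\Lambda m<\infty\}$. It contains $E$, and it is a $\Lambda$-submodule because $\Lambda(m+m')\subseteq\Lambda m+\Lambda m'$ and $\Lambda\lambda m\subseteq\Lambda m$. It is stable under $\sigma^{\pm1}$, since $\Lambda\sigma^{\pm1}m=\sigma^{\pm1}(\Lambda m)$ has the same dimension as $\Lambda m$. So $T$ is an $R_E$-submodule. The quotient $M/T$ is torsion-free over $\Lambda$: if $\alpha m\in T$ with $\alpha\ne0$, then $\Lambda\alpha m$ and $\Lambda m/\Lambda\alpha m$ are finite-dimensional, the second by Lemma~\ref{lem:Lambda}(a), so $m\in T$.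

Let $T_1=\{t\in T:\varphi t=t\}$. For $t\in T$, Lemma~\ref{lem:lang} applied to $\Lambda t$ shows that $t$ is an $E$-linear combination of elements of $T_1$. If $t_1,\dots,t_n\in T_1$ are independent over $\mathbb{F}_p$, Lemma~\ref{lem:lang} applied to their $E$-span, on which $\varphi$ is bijective, shows that they are independent over $E$. Hence $T=E\otimes_{\mathbb{F}_p}T_1$. Moreover $1\in T_1$, and $\sigma T_1=T_1$ as $\sigma^{\pm1}$ commutes with $\varphi$.

By hypothesis $1\notin(\sigma-1)T_1$. So there is an $\mathbb{F}_p$-linear map $\chi\colon T_1\to\mathbb{F}_p$ with $\chi(1)=1$ that vanishes on $(\sigma-1)T_1$, that is, $\chi(\sigma t)=\chi(t)$. Let $\chi_E\colon T\to E$ be its $E$-linear extension. For $e\in E$ and $t\in T_1$, as $\chi(t)\in\mathbb{F}_p$ is fixed by $\varphi$ and $\sigma$,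
\[
\chi_E(\varphi(et))=e^p\chi(t)=\varphi(\chi_E(et)),\qquad\chi_E(\sigma(et))=\sigma(e)\chi(\sigma t)=\sigma(\chi_E(et)).
\]
So $\chi_E$ is $R_E$-linear, and it is the identity on $E=E\cdot1$. Thus $T'=\ker\chi_E$ is an $R_E$-submodule with $T=E\oplus T'$. The module $M/T'$ contains $E$, its quotient by $E$ is $M/T$, and a map out of $M/T'$ that is the identity on $E$ yields one out of $M$. Replacing $M$ by $M/T'$, we may assume that $M/E$ is torsion-free over $\Lambda$.

\emph{Step 2: a difference field generated by $M$.} For a $\Lambda$-submodule $M'$ of $M$ containing $E$, let $S(M')$ be the commutative $E$-algebra generated by symbols $[m]$, $m\in M'$, subject to the relations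
\[
[em+e'm']=e[m]+e'[m'],\qquad[e]=e,\qquad[\varphi m]=[m]^p\qquad(e,e'\in E).
\]
Put $S=S(M)$. The rule $e\mapsto\sigma(e)$, $[m]\mapsto[\sigma m]$ sends each relation to a relation of the same type (for the third, $\sigma\varphi m=\varphi\sigma m$), and so does the rule built from $\sigma^{-1}$. They define an automorphism $\sigma$ of $S$.

We claim that $S$ is a domain. The module $M$ is the directed union of the $M'=E+N$ with $N$ finitely generated over $\Lambda$, and each relation involves finitely many symbols, so $S=\varinjlim S(M')$. The module $M'/E\subseteq M/E$ is finitely generated and torsion-free, hence free by Lemma~\ref{lem:Lambda}(b). Lifting a basis to $m_1,\dots,m_n$ gives $M'=E\oplus\bigoplus_i\Lambda m_i$, with $E$-basis $1$ and $\varphi^jm_i$ ($j\in\mathbb{Z}$). The first two types of relations present the polynomial ring over $E$ in the variables $X_{i,j}=[\varphi^jm_i]$. Both sides of $[\varphi m]=[m]^p$ are additive in $m$ and are multiplied by $e^p$ when $m$ is multiplied by $e$, so it suffices to impose this relation on the basis, where it reads $X_{i,j+1}=X_{i,j}^p$. Therefore $S(M')$ is the increasing union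 of the polynomial rings $E[X_{1,-J},\dots,X_{n,-J}]$, $J\ge0$, that is, $S(M')\cong E[X_1^{p^{-\infty}},\dots,X_n^{p^{-\infty}}]$, a domain. A directed colimit of domains is a domain, since an equality $ab=0$ or $1=0$ in the colimit holds at some stage.

So $\operatorname{Frac}(S)$ is a countable difference field extending $E$, and it embeds in $\Omega$ over $E$ by Lemma~\ref{lem:embed}. The composite $M\to S\to\Omega$ is $E$-linear, is the identity on $E$, and commutes with $\sigma$ and $\varphi$, hence with their inverses.
\end{proof}

\section{Nondegeneracy}\label{sec:nondeg}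

\begin{proposition}\label{prop:nondeg}
For every $0\ne P\in R$ the pairing $\langle\ ,\ \rangle_P\colon Z_P\times Z_{P^*}\to\mathbb{F}_p$ is nondegenerate on both sides.
\end{proposition}

\begin{proof}
It suffices to prove, for every $P\ne0$: \emph{if $0\neq c\in Z_{P^*}$, there is $x\in Z_P$ with $\langle x,c\rangle_P=1$.} Indeed, given $0\ne x\in Z_P=Z_{P^{**}}$, this statement for $P^*$ gives $c\in Z_{P^*}$ with $\langle c,x\rangle_{P^*}=1$, and then $\langle x,c\rangle_P=-1$ by Lemma~\ref{lem:antisym}.

Let $E$ be a base containing $c$ and the coefficients of $P$. Then $r=r_c$ and $s=s_c$ lie in $R_E$, and Lemma~\ref{lem:parts}(a) reads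
\begin{equation}\label{eq:cP}
cP=(\sigma-1)r-(\varphi-1)s .
\end{equation}
\emph{The module of the system~\eqref{eq:system}.} The unknown $x$ generates $Q=R_E/R_EP$; write $\bar q$ for the class of $q\in R_E$. Let $M=E\oplus Q\oplus E\eta$, where $\eta$ is a new basis vector standing for $y$, and extend $\varphi$ and $\sigma$ semilinearly from $E\oplus Q$ to $M$ by
\[
\varphi\eta=\eta+\bar r,\qquad\sigma\eta=\eta+\bar s+1 .
\]
Both maps are bijective, being bijective on $E\oplus Q$ and on the quotient $M/(E\oplus Q)$. The maps $\varphi\sigma$ and $\sigma\varphi$ are semilinear for the same automorphism of $E$ and agree on $E\oplus Q$. On $\eta$ they give $\eta+\bar r+\varphi\bar s+1$ and $\eta+\bar s+1+\sigma\bar r$, which are equal because $(\sigma-1)\bar r=(\varphi-1)\bar s$ in $Q$ by~\eqref{eq:cP}. So $M$ is a countable $R_E$-module containing $E$.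

\emph{The obstruction vanishes.} Suppose that $m=e+\bar\rho+f\eta$, with $e,f\in E$ and $\rho\in R_E$, satisfies $(\varphi-1)m=0$ and $(\sigma-1)m=1$. The first equation reads
\[
(e^p-e)+\bigl((\varphi-1)\bar\rho+f^p\bar r\bigr)+(f^p-f)\eta=0,
\]
so $e,f\in\mathbb{F}_p$ and $(\varphi-1)\bar\rho+f\bar r=0$. As $\sigma$ fixes $e$ and $f$, the second equation reads $f+\bigl((\sigma-1)\bar\rho+f\bar s\bigr)=1$, so $f=1$ and $(\sigma-1)\bar\rho+\bar s=0$. Hence there are $u,u'\in R_E$ with
\[
r=-(\varphi-1)\rho+uP,\qquad s=-(\sigma-1)\rho+u'P .
\]
Substitute in~\eqref{eq:cP}. The terms in $\rho$ cancel, as $\sigma-1$ and $\varphi-1$ commute, and $cP=\bigl((\sigma-1)u-(\varphi-1)u'\bigr)P$. Since $R$ is a domain and $P\ne0$, we get $c=(\sigma-1)u-(\varphi-1)u'$, so $c=0$ by Lemma~\ref{lem:parts}(b), a contradiction.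

Proposition~\ref{prop:extension} now gives an $R_E$-linear map $M\to\Omega$ that is the identity on $E$. The images $x$ of $\bar1\in Q$ and $y$ of $\eta$ satisfy~\eqref{eq:system}, so $x\in Z_P$ and $\langle x,c\rangle_P=\sigma(y)-y-s(x)=1$.
\end{proof}

The hypothesis $P\neq0$ cannot be dropped: for $P=0$ we have $r_c=s_c=0$, and the recipe gives the zero pairing on $\Omega\times\Omega$. So the group $\Omega$ and its subgroups must first be cut down to some $Z_P$.

\section{From a definable subgroup to a linear equation}\label{sec:reduction}

Let $B\le\mathbb{G}_a(\Omega)$ be a subgroup and put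
\[
\Gamma_n=\{(x,\sigma(x),\dots,\sigma^n(x)):x\in B\}\le\Omega^{n+1}.
\]
Either some $\Gamma_n$ is not Zariski dense, so the elements of $B$ satisfy a difference equation, which we can then take to be additive; or all $\Gamma_n$ are dense, and we show that a definable $B$ is then almost all of $\Omega$. Lemmas~\ref{lem:additive}--\ref{lem:dense} hold in every characteristic.

A polynomial $f\in\Omega[X_1,\dots,X_m]$ is \emph{additive} if $f(X+Y)=f(X)+f(Y)$. It is then a sum of additive polynomials in the single variables $X_i$, and a monomial $X_i^n$ can occur only if $n\geq1$ and $\binom nl=0$ in $\Omega$ for $0<l<n$. So additive polynomials are linear forms in characteristic $0$, and have the form $\sum a_{ij}X_i^{p^j}$ in characteristic $p$.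

\begin{lemma}\label{lem:additive}
If a subgroup $\Gamma\le\Omega^m$ is not Zariski dense, some nonzero additive polynomial vanishes on $\Gamma$.
\end{lemma}

\begin{proof}
Let $f\ne0$ vanish on $\Gamma$, of least total degree. It is nonconstant since $f(0)=0$. For $\gamma\in\Gamma$ the polynomial $f(X+\gamma)-f(X)$ has smaller degree and vanishes on $\Gamma$, so it is $0$. For $a\in\Omega^m$ the polynomial $f(X+a)-f(X)-f(a)$ has smaller degree, and at $X=\gamma\in\Gamma$ its value is $f(a)-0-f(a)=0$. So it is $0$ for all $a$, and $f$ is additive as $\Omega$ is infinite.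
\end{proof}

To show that $B$ has finite index in a larger group $D$, we use elimination of imaginaries. A coset of $B$ has a code that is definable from each of its elements. If two elements of the coset are independent over a base $E$, the code lies in $E$; if this holds for every coset there are countably many cosets, hence finitely many.

\begin{lemma}\label{lem:index}
Let $B\le D\le\mathbb{G}_a(\Omega)$ be subgroups definable over a base $E$. Suppose that for every base $F\supseteq E$ and every $z\in D\cap F$ there is $b\in B$ such that $\operatorname{acl}(E,z+b)$ has a transcendence basis over $E$ which is algebraically independent over $F$. Then $[D:B]<\infty$.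
\end{lemma}

\begin{proof}
By (F2) there is an $E$-definable $g\colon D\to\Omega^m$ with $g(z)=g(z')\iff z-z'\in B$. If $D/B$ is infinite, the definable set $g(D)$ is infinite, hence uncountable, so there is $z\in D$ such that $g(z)$ has a coordinate $d\notin E$. Let $F=\operatorname{acl}(E,z)$, take $b$ and a transcendence basis $\mathcal{T}$ as in the hypothesis, and put $z'=z+b$. As $g(z)=g(z')$, we have $d\in F\cap\operatorname{acl}(E,z')$. So $d$ is algebraic over $E(\mathcal{T})$, and it is transcendental over $E$ because $E$ is algebraically closed. Take a minimal finite $\mathcal{T}_0\subseteq\mathcal{T}$ with $d$ algebraic over $E(\mathcal{T}_0)$; it is nonempty, and by exchange any $t\in\mathcal{T}_0$ is algebraic over $E(d,\mathcal{T}_0\setminus\{t\})$. Thus $\mathcal{T}$ is algebraically dependent over $E(d)\subseteq F$, a contradiction.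
\end{proof}

\begin{lemma}\label{lem:dense}
If $B\le\mathbb{G}_a(\Omega)$ is definable and all $\Gamma_n$ are Zariski dense, then $[\Omega:B]<\infty$.
\end{lemma}

\begin{proof}
Let $B$ be defined over the base $E$, let $F\supseteq E$ be a base and $z\in F$. Consider the conditions $x\in B$ and $f(x,\sigma(x),\dots,\sigma^n(x))\neq0$, for all $n$ and all nonzero $f\in F[X_0,\dots,X_n]$. Finitely many of them can be satisfied, since a product of nonzero polynomials does not vanish on a dense $\Gamma_n$. By saturation there is $b\in B$ with $(\sigma^i(b))_{i\ge0}$ algebraically independent over $F$. As $\sigma(F)=F$, shifting by powers of $\sigma$ shows that $(\sigma^i(b))_{i\in\mathbb{Z}}$ is independent over $F$, and then so is $(\sigma^i(z+b))_{i\in\mathbb{Z}}$, because $\sigma^i(z)\in F$. By (F1) this family is a transcendence basis of $\operatorname{acl}(E,z+b)$ over $E$. Apply Lemma~\ref{lem:index} with $D=\Omega$.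
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We first find $0\ne P\in R$ with $B\cap Z_P$ infinite. If some $\Gamma_n$ is not Zariski dense, Lemma~\ref{lem:additive} gives a nonzero polynomial $\sum a_{ij}X_i^{p^j}$ vanishing on $\Gamma_n$; then $P=\sum a_{ij}\sigma^i\varphi^j\neq0$ and $B\subseteq Z_P$. Otherwise $[\Omega:B]<\infty$ by Lemma~\ref{lem:dense}, so $B\cap k$ has finite index in $k$, which is infinite by Lemma~\ref{lem:poly}; take $P=\sigma-1$, for which $Z_P=k$.

By Proposition~\ref{prop:nondeg}, the pairing $\langle\ ,\ \rangle_P$ on $Z_P\times Z_{P^*}$ satisfies the hypothesis of Lemma~\ref{lem:pairingIP}, so $B\cap Z_P$ has IP. Then $B$ has IP by Lemma~\ref{lem:transfer}, and is not stable by Lemma~\ref{lem:IPunstable}.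
\end{proof}

\section{Characteristic zero and unipotent groups}\label{sec:unipotent}

In characteristic $0$ there is no pairing into a finite group, but divisibility makes the definable subgroups of $\mathbb{G}_a$ easy to describe: a divisible group has no proper subgroup of finite index, since a finite divisible quotient is trivial. This argument is not available in characteristic $p$, where $\{x\in k:\langle x,1\rangle_{\sigma-1}=0\}$ is a definable subgroup of index $p$ in $k$.

\begin{lemma}\label{lem:line}
Let $\operatorname{char}(\Omega)=0$ and let $B\le\mathbb{G}_a(\Omega)$ be infinite and definable. Then $kz\subseteq B$ for some $z\ne0$.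
\end{lemma}

\begin{proof}
If all $\Gamma_n$ are dense, then $[\Omega:B]<\infty$ by Lemma~\ref{lem:dense}, so $B=\Omega$. Otherwise let $n$ be minimal with $\Gamma_n$ not dense; $n\geq1$ as $\Gamma_0=B$ is infinite. By Lemma~\ref{lem:additive} there are $a_0,\dots,a_n\in\Omega$, not all $0$, such that $B$ is contained in
\[
D=\Bigl\{x\in\Omega:\ \sum_{i=0}^na_i\sigma^i(x)=0\Bigr\}.
\]
Here $a_n\ne0$, since otherwise this is a nontrivial relation on $\Gamma_{n-1}$; and $a_0\neq0$, since otherwise applying $\sigma^{-1}$ gives one. Let $E$ be a base containing the $a_i$ and the parameters of $B$, let $F\supseteq E$ be a base and $z\in D\cap F$. As in the proof of Lemma~\ref{lem:dense}, density of $\Gamma_{n-1}$ and saturation give $b\in B$ with $b,\dots,\sigma^{n-1}(b)$ algebraically independent over $F$. Put $z'=z+b\in D$; then $z',\dots,\sigma^{n-1}(z')$ are independent over $F$. Their $E$-span is stable under $\sigma$, because $a_n\neq0$ lets us solve for $\sigma^n(z')$, and under $\sigma^{-1}$, because $a_0\ne0$ lets us solve for $\sigma^{-1}(z')$ after applying $\sigma^{-1}$ to the equation. So it contains all $\sigma^i(z')$, and by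 (F1) these $n$ elements form a transcendence basis of $\operatorname{acl}(E,z')$ over $E$. Lemma~\ref{lem:index} gives $[D:B]<\infty$. Now $D$ is a vector space over $k\supseteq\mathbb{Q}$, hence divisible, so $B=D$ and any $0\neq z\in B$ will do.
\end{proof}

\begin{lemma}\label{lem:squares}
Let $\operatorname{char}(\Omega)=0$. Then $k$ has IP.
\end{lemma}

\begin{proof}
We use the formula ``$x\in k\wedge\exists y\in k\ (y^2=x+c)$''. Take distinct $c_1,\dots,c_N\in k$ and $S\subseteq\{1,\dots,N\}$. Let $E=\operatorname{acl}(c_1,\dots,c_N)$, let $t$ be an indeterminate and $L=E(t)(y_1,\dots,y_N)$ with $y_i^2=t+c_i$. A nonempty product of distinct factors $t+c_i$ has simple zeros, so it is not a square in $E(t)$, and $[L:E(t)]=2^N$ by Kummer theory. Thus $L=E(t)[Y_1,\dots,Y_N]/(Y_i^2-t-c_i)_i$. As $\sigma(c_i)=c_i$, there is an automorphism of $L$ extending $\sigma|_E$ with $t\mapsto t$, $y_i\mapsto y_i$ for $i\in S$ and $y_i\mapsto-y_i$ for $i\notin S$. Embed $L$ in $\Omega$ over $E$ by Lemma~\ref{lem:embed}. Then $t\in k$, the square roots of $t+c_i$ are $\pm y_i\ne0$, and they lie in $k$ if and only if $i\in S$. Take $x=t$.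
\end{proof}

The points of an algebraic group over $\Omega$ are identified with a definable set through finitely many affine charts; by Lemma~\ref{lem:transfer}, IP does not depend on this choice. We use two standard facts of structure theory. A unipotent group is isomorphic to a closed subgroup of a group of upper triangular matrices with $1$ on the diagonal. A connected commutative group $G$ has a maximal connected linear subgroup $L$, the product of a torus and a unipotent group $L_u$, and $G/L$ is an abelian variety; so $G/L_u$ is an extension of an abelian variety by a torus, that is, semiabelian.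

\begin{proof}[Proof of Theorem~\ref{thm:unipotent}]
\emph{The case $U=\mathbb{G}_a$.} In characteristic $p$ this is Theorem~\ref{thm:main}. In characteristic $0$ take $kz\subseteq B$ by Lemma~\ref{lem:line}, and apply Lemma~\ref{lem:transfer} to the bijection $kz\to k$, $x\mapsto x/z$, using Lemma~\ref{lem:squares}.

\emph{General $U$.} Embed $U$ in the group $U_0$ of upper unitriangular matrices of some size. List the positions above the diagonal as $\nu_0,\dots,\nu_{l-1}$, by nondecreasing distance from the diagonal. Let $U_m$ be the set of matrices in $U_0(\Omega)$ whose entries at $\nu_0,\dots,\nu_{m-1}$ vanish, and let $\pi_m\colon U_m\to\Omega$ be the entry at $\nu_m=(i,j)$. In $(1+N)(1+N')=1+N+N'+NN'$ the $(i,j)$ entry of $NN'$ is $\sum_{i<h<j}N_{ih}N'_{hj}$, which involves only positions closer to the diagonal and so vanishes on $U_m$. By induction on $m$, each $U_m$ is a group and $\pi_m$ is a homomorphism to $\mathbb{G}_a(\Omega)$ with kernel $U_{m+1}$; and $U_l=1$. Let $m$ be maximal with $B_0=B\cap U_m$ infinite; then $m<l$. The kernel $B\cap U_{m+1}$ of $\pi_m|_{B_0}$ is finite, so $\pi_m(B_0)$ is an infinite definable subgroup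 of $\mathbb{G}_a(\Omega)$ and has IP. By Lemma~\ref{lem:transfer} applied to $\pi_m|_{B_0}$, the group $B$ has IP, and it is not stable by Lemma~\ref{lem:IPunstable}.

\emph{The consequence for $G$.} Let $B\le G(\Omega)$ be definable and stable. If $B\cap L_u$ were infinite it would have IP by the first part, so $B$ would have IP by Lemma~\ref{lem:transfer}, contradicting Lemma~\ref{lem:IPunstable}. So $B\cap L_u$, the kernel on $B$ of the definable homomorphism $G(\Omega)\to(G/L_u)(\Omega)$, is finite, and the image of $B$ is a definable subgroup.
\end{proof}

\begin{thebibliography}{9}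

\bibitem{CH99}
Z.~Chatzidakis and E.~Hrushovski,
\emph{Model theory of difference fields},
Trans. AMS \textbf{351} (1999).

\bibitem{CH11}
Z.~Chatzidakis and E.~Hrushovski,
\emph{On subgroups of semi-abelian varieties defined by difference equations},
arXiv:1112.0920 (2011).

\end{thebibliography}
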